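# Positive definite factors, rank loci, and the boundary of the set of matrices of bounded psd rank

## 1. Nonnegative matrices of rank at most two

All matrices are real. Let $\mathcal S^k$ be the space of symmetric $k\times k$ matrices with the inner product $\langle A,B\rangle=\operatorname{trace}(AB)$, and let $\mathcal S^k_+$ be the cone of positive semidefinite (psd) matrices. We drop $k$ when it is clear. We write $A\succeq 0$ for psd and $A\succ 0$ for positive definite (PD). The all-ones vector is $\mathbf 1$.

**Definition (psd rank).** A *psd factorization of size $k$* of a nonnegative $p\times q$ matrix $M$ consists of $A_1,\dots,A_p,B_1,\dots,B_q\in\mathcal S^k_+$ with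
$$M_{ij}=\langle A_i,B_j\rangle .\tag{1}$$
The *psd rank* of $M$ is the smallest $k$ for which one exists.

Padding with zeros shows that psd rank at most $k$ is the same as having a factorization of size exactly $k$. Formula (1) factors $M$ through the space $\mathcal S^k$, so psd rank at most $k$ forces $\operatorname{rank}M\le\dim\mathcal S^k=\binom{k+1}2$.

*First example.* If $M=WH$ with $W,H$ nonnegative and inner dimension $k$, then the diagonal matrices $A_i=\operatorname{diag}(W_{i1},\dots,W_{ik})$, $B_j=\operatorname{diag}(H_{1j},\dots,H_{kj})$ form a psd factorization of size $k$.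

*Second example.* For $x\in\mathbb R^2$ put
$$\rho(x)=\frac12\begin{pmatrix}1+x_1&x_2\\x_2&1-x_1\end{pmatrix},\qquad \langle\rho(x),\rho(y)\rangle=\tfrac12(1+x\cdot y).\tag{2}$$
The matrices $\rho(x)$ are exactly the symmetric $2\times2$ matrices of trace $1$. The eigenvalues of $\rho(x)$ are $\frac12(1\pm|x|)$, so $\rho(x)\succeq0$ iff $|x|\le1$, and $\rho(x)$ is psd of rank one iff $|x|=1$. For $N\ge3$ let
$$c_i,\ d_j\in\mathbb R^2\ \text{ be the unit vectors at angles }\ \tfrac{2\pi i}{N},\ \ \tfrac{2\pi(j+1/2)}{N}\qquad(1\le i,j\le N).\tag{3}$$
For $N=3$ the matrix $M^\circ_{ij}=\frac13(1-c_i\cdot d_j)=\frac23\langle\rho(c_i),\rho(-d_j)\rangle$ is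
$$M^\circ=\frac16\begin{pmatrix}1&4&1\\1&1&4\\4&1&1\end{pmatrix}.$$
It has rank $3$ (a circulant matrix; apart from the factor $\frac16$ its eigenvalues are $6$ and $1+4\omega+\omega^2=3\omega$ for the two primitive cube roots of unity $\omega$), and psd rank $2$.

Let $X_r$ be the set of real $p\times q$ matrices of rank at most $r$, and let $\mathcal M_{r,k}\subseteq X_r$ be the set of nonnegative ones of psd rank at most $k$. Let $\partial\mathcal M_{r,k}$ be the topological boundary of $\mathcal M_{r,k}$ inside $X_r$. So for $M\in\mathcal M_{r,k}$, the statement $M\notin\partial\mathcal M_{r,k}$ means that all matrices of $X_r$ close to $M$ still have psd rank at most $k$. We want to recognize the boundary points. For small rank there is nothing to recognize.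

**Proposition 1.** Let $r\le2\le k$ and let $M\in X_r$ be entrywise positive. Then a neighborhood of $M$ in $X_r$ lies in $\mathcal M_{r,k}$. In particular $M\notin\partial\mathcal M_{r,k}$.

*Proof.* A matrix $M'\in X_r$ close to $M$ is entrywise positive of rank at most $2$. Its rows lie in the cone $K=(\text{row space of }M')\cap\mathbb R^q_{\ge0}$. This is a closed convex cone that contains no line, in a space of dimension at most two, so it is generated by at most two vectors $g,g'\in\mathbb R^q_{\geq0}$. Write row $i$ of $M'$ as $s_ig+t_ig'$ with $s_i,t_i\ge0$ (put $g'=0$ if one generator suffices). Then $\operatorname{diag}(s_i,t_i)$ and $\operatorname{diag}(g_j,g'_j)$ form a psd factorization of size $2\le k$. (That nonnegative matrices of rank at most two have nonnegative rank at most two is also in Cohen–Rothblum, *Nonnegative ranks, decompositions, and factorizations of nonnegative matrices*, LAA 1993.) $\square$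

What changes at rank $3$? A pointed cone in three dimensions can have many extreme rays, and the proof has nothing to say. In fact the proposition becomes false: we shall see in Section 4 that $M^\circ\in\partial\mathcal M_{3,2}$. So from rank $3$ on there are positive matrices on the boundary, and we need a criterion for them.

## 2. Shadows between nested polytopes and the condition (★)

From now on we exclude degenerate cases by four standing hypotheses:

- (i) $k\ge2$ and $p,q\ge k+1$;
- (ii) $M$ is entrywise positive;
- (iii) $M$ has rank exactly $r$ and $M\mathbf 1=\mathbf 1$;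
- (iv) $M\in\mathcal M_{r,k}$, that is, $M$ has psd rank at most $k$.

**Definition (nested pair).** Let $P=\operatorname{conv}(v_1,\dots,v_p)\subseteq Q=\{x:h_j(x)\ge0,\ j=1,\dots,q\}$ be polytopes in $\mathbb R^{r-1}$, with $h_j$ affine functions. The generalized slack matrix is $(S_{P,Q})_{ij}=h_j(v_i)$.

Every $M$ satisfying (ii) and (iii) is of this form: choose a basis of the column space that begins with $\mathbf 1=M\mathbf 1$, so that $M=(\mathbf 1\,|\,V)H$; the rows of $V$ are the $v_i$ and the columns of $H$ are the coefficients of the $h_j$. We fix an arbitrary such pair. "Vertices of $P$" are the points $v_i$ counted by the index $i$, and "facets of $Q$" are the hyperplanes $\{h_j=0\}$ counted by $j$.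

**Basic facts.** If $M=S_{P,Q}$ has rank $r$, it is the product of the $p\times r$ matrix with rows $(1,v_i)$ and the $r\times q$ matrix of coefficients of the $h_j$. Hence both have rank $r$: the vectors $(1,v_i)$ span $\mathbb R^r$, so the $v_i$ affinely span $\mathbb R^{r-1}$; the $h_j$ span the affine functions on $\mathbb R^{r-1}$, so $x\mapsto(h_j(x))_j$ is injective. Since $M\mathbf 1=\mathbf 1$, the affine function $\sum_jh_j$ equals $1$ at all $v_i$, so
$$\textstyle\sum_jh_j\equiv1 .\tag{4}$$
So $0\le h_j\le1$ on $Q$. An injective affine map carries $Q$ into a cube, hence $Q$ is bounded (the same argument shows that $Q$ is a polytope in the construction above).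

*Example.* For $M^\circ$ take $v_i=c_i$ and $h_j(x)=\frac13(1-d_j\cdot x)$, with $N=3$. Then $P$ is the equilateral triangle inscribed in the unit circle, and $Q$ is the equilateral triangle circumscribed to it with outer normals $d_j$. The vertices of $Q$ have directions opposite to the normals, that is, the directions of the $c_i$, and distance $2$ from the origin. So $Q=2P$.

**Definition (shadow, rank locus).** A *spectrahedral shadow of size $k$* is a set $C=\pi(\tilde C)$ with $\tilde C=L\cap\mathcal S^k_+$, where $L$ is an affine subspace of $\mathcal S^k$ and $\pi$ a linear map. The pair $(L,\pi)$ is a *representation* of $C$. A point $v\in C$ lies in the *rank $s$ locus* (of this representation) if some matrix in $\tilde C$ of rank $s$ projects onto $v$.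

Three small examples, which will all be used:

- *Disk, size 2.* $L=\{Y\in\mathcal S^2:\operatorname{tr}Y=1\}$, $\pi(\rho(x))=x$. Here $C$ is the unit disk, its boundary circle is the rank one locus, its interior is the rank two locus.
- *Disk, size 3.* $L=\left\{\begin{pmatrix}Y&0\\0&1\end{pmatrix}:\operatorname{tr}Y=1\right\}$, $\rho(x)\oplus1\mapsto x$. This is the same disk, but now boundary points have rank two and interior points rank three. The rank one locus is empty.
- *Triangle, size 3.* $L$ is the set of diagonal matrices of trace one, and $\pi(\operatorname{diag}(t_1,t_2,t_3))=\sum t_lw_l$. Then $C=\operatorname{conv}(w_1,w_2,w_3)$, and for affinely independent $w_l$ the vertices form the rank one locus.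

The first two examples show that the loci belong to the representation and not to the set. When we say "all shadows $C$ of size $k$", we range over all representations of size $k$.

**Known result (used without proof).** $M=S_{P,Q}$ has psd rank at most $k$ if and only if there is a spectrahedral shadow $C$ of size $k$ with $P\subseteq C\subseteq Q$.

If $P$ can be separated from the complement of $Q$ with room to spare, $M$ should be an interior point; a boundary point should have shadows that are tightly locked. The following is stated as a conjecture in Kaie Kubjas, Elina Robeva and Richard Z. Robinson, "Positive semidefinite rank and nested spectrahedra", arXiv:1512.08766 (2015): $M\in\partial\mathcal M_{r,k}$ if and only if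

> (★) for every size-$k$ representation with $P\subseteq C\subseteq Q$, at least $k+1$ indices $i$ are such that $v_i$ lies in the rank one locus of $C$, and at least $k+1$ indices $j$ are such that $\{h_j=0\}$ meets $C$ at a point of the rank $k-1$ locus of $C$.

The answer is that the conjecture is false. The "if" part is always true, and "only if" holds exactly when $k=2$ or $r\le2$, in the sense made precise by Theorem C. Put
$$\beta_k:=2\cdot3^{\,1+k(k+1)/2}.$$

**Theorem A.** Let $k\ge3$, $3\le r\le\binom{k+1}2$ and $p,q\ge\beta_k+r-2$. There is $M$ satisfying (i)–(iv) with $M\in\partial\mathcal M_{r,k}$ and, for every nested pair $(P,Q)$ with $M=S_{P,Q}$, a size-$k$ spectrahedral shadow $P\subseteq C\subseteq Q$ such that no $v_i$ lies in the rank one locus of $C$. If $k\ge4$, moreover no $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus. So (★) fails. An explicit instance for $k=r=3$ is $p=q=N\ge4375$,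
$$M_{ij}=\frac1N\Bigl(1-\cos\frac{2\pi(i-j-1/2)}N\Bigr),$$
with $C$ the unit disk represented by the matrices $\begin{pmatrix}Y&0\\0&1\end{pmatrix}$, $Y\in\mathcal S^2_+$, $\operatorname{tr}Y=1$.

**Theorem B.** Under (i)–(iv) the following are equivalent:

- (a) $M\notin\partial\mathcal M_{r,k}$;
- (b) there is a size-$k$ shadow $P\subseteq C\subseteq Q$ whose closure meets none of the hyperplanes $\{h_j=0\}$;
- (c) $M$ has a size-$k$ psd factorization with all $A_i\succ0$ and all $B_j\succ0$.

In particular (★) $\Rightarrow M\in\partial\mathcal M_{r,k}$ always holds.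

**Theorem C.** If $r>\binom{k+1}2$, no $M$ satisfies (iii)–(iv). If $r\le2$ or $k=2$, the conjectured equivalence holds for all $p,q$. If $k\ge3$ and $3\le r\le\binom{k+1}2$, it fails for all $p,q\ge\beta_k+r-2$.

**Theorem D.** Let $k\ge3$ and $r=\binom{k+1}2$. For all sufficiently large $p,q$ there is $M$ satisfying (i)–(iv) with $M\in\partial\mathcal M_{r,k}$ such that for every size-$k$ representation with $P\subseteq C\subseteq Q$, no $v_i$ lies in the rank one locus and no $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus.

Theorem D says that one cannot save the conjecture by replacing "all $C$" with "some $C$" in (★).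

## 3. Interior points have positive definite factors

We use the following textbook facts throughout.

- (F1) If $A,B\succeq0$, then $\langle A,B\rangle=\|A^{1/2}B^{1/2}\|_F^2\ge0$, with equality iff $AB=0$, that is, iff the range of $B$ lies in $\ker A$. So a PD matrix pairs strictly positively with every nonzero psd matrix.
- (F2) The cone $\mathcal S_+$ is self-dual: $B\succeq0$ iff $\langle B,A\rangle\ge0$ for all $A\succeq0$.
- (F3) If $A,B\succeq0$, the range of $A$ lies in the range of $A+B$ (if $(A+B)x=0$, then $x^TAx=0$, so $Ax=0$).
- (F4) If a family of psd matrices spans $\mathcal S$, its sum is PD. (If $x^T(\sum A)x=0$ with $x\ne0$, then $x^TAx=0$ for each member, hence $x^TYx=0$ for all $Y\in\mathcal S$; take $Y=I$.)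
- (F5) For an invertible linear map $G$ on $\mathcal S$ with adjoint $G^*$, $\ \langle GA,(G^*)^{-1}B\rangle=\langle A,B\rangle$. So $G$ moves a factorization of $M$ to another one, as long as the new factors are psd.

*Proof of Theorem B.*

**Step (a)⇒(b): use interiority to push all facets inward.** Let $M$ be interior, and for $0<\varepsilon<1/q$ put
$$M_\varepsilon:=M-\varepsilon\mathbf 1\mathbf 1^T=M\,(I-\varepsilon\mathbf 1\mathbf 1^T).$$
The second equality uses $M\mathbf 1=\mathbf 1$. The matrix $I-\varepsilon\mathbf 1\mathbf 1^T$ is invertible because $\varepsilon q\ne1$, so $M_\varepsilon$ has rank exactly $r$. For small $\varepsilon$ it is positive, and it lies in $\mathcal M_{r,k}$ because $M$ is interior. Its row sums are $1-q\varepsilon$. So $M_\varepsilon/(1-q\varepsilon)$ has row sums $1$, and it is the slack matrix of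
$$P\subseteq Q_\varepsilon:=\{x:h_j(x)\ge\varepsilon\ \text{for all }j\}$$
with respect to the functions $(h_j-\varepsilon)/(1-q\varepsilon)$. By the known result there is a size-$k$ shadow $C$ with $P\subseteq C\subseteq Q_\varepsilon\subseteq Q$. The set $Q_\varepsilon$ is closed, so $h_j\ge\varepsilon>0$ on the closure of $C$ for all $j$.

**Step (b)⇒(c), first half: make the $B_j$ positive definite.** The closure of $C$ is compact (it lies in the bounded set $Q$), and each $h_j$ is nonnegative and never zero on it. So there is $\varepsilon\in(0,1/q)$ with $h_j>\varepsilon$ on $C$ for all $j$. Then $P\subseteq C\subseteq Q_\varepsilon$, and $M_\varepsilon$ is positive of rank $r$ as above. By the known result for $P\subseteq Q_\varepsilon$ (rescaled by $1-q\varepsilon$), $M_{ij}-\varepsilon=\langle A_i,B'_j\rangle$ with psd factors of size $k$. Let $Z_0=\sum_jB'_j$. Then $\langle A_i,Z_0\rangle=\sum_j(M_{ij}-\varepsilon)=1-q\varepsilon>0$, so $Z_0\ne0$. By (F3) every $B'_j$ has range inside $\operatorname{range}Z_0$. Let $U$ be a $k\times k'$ matrix whose columns are an orthonormal basis of this range. Then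 $B'_j=UU^TB'_jUU^T$, so $\langle A_i,B_j'\rangle=\langle U^TA_iU,U^TB'_jU\rangle$. Replacing all factors by their compressions, we may assume that they have size $k'\le k$ and $Z_0\succ0$. Now put
$$B_j=B'_j+\frac{\varepsilon}{1-q\varepsilon}Z_0\succ0,\qquad\text{so that}\qquad\langle A_i,B_j\rangle=M_{ij}-\varepsilon+\varepsilon=M_{ij}.$$

**Step (b)⇒(c), second half: make the $A_i$ positive definite too.** Let $Z=\sum_jB_j$; then $\langle A_i,Z\rangle=\sum_jM_{ij}=1$. For $\eta>0$ consider on $\mathcal S^{k'}$
$$G(X)=X+\eta\langle Z,X\rangle I,\qquad G^*(B)=B+\eta\langle I,B\rangle Z.$$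
Then $G(A_i)=A_i+\eta I\succ0$. As $\eta\to0$, $G^*$ tends to the identity, so for small $\eta$ it is invertible and $(G^*)^{-1}B_j$ is close to $B_j\succ0$, hence PD. By (F5) we obtain a factorization of $M$ with PD factors of size $k'$. Rename it $A_i,B_j$ and let again $Z=\sum_jB_j$, so $\langle A_i,Z\rangle=1$.

**Step (b)⇒(c), last part: return to size $k$.** If $k'<k$, choose $\varepsilon'>0$ with $B_j-\varepsilon'Z\succ0$ for all $j$, and replace the factors by
$$A_i\oplus I_{k-k'},\qquad (B_j-\varepsilon'Z)\oplus\frac{\varepsilon'}{k-k'}I_{k-k'} .$$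
These are PD, and their inner products are $M_{ij}-\varepsilon'+\varepsilon'=M_{ij}$.

**Step (c)⇒(a): nearby matrices of rank $r$ are mixtures of the rows and columns of $M$.** Matrices of $X_r$ near $M$ have rank exactly $r$. *Claim:* if $M'\to M$ in $X_r$, we can write $M'=SMT$ with $S\to I_p$ and $T\to I_q$. Write $M=U\operatorname{diag}(I_r,0)V$ with $U,V$ invertible. Then $U^{-1}M'V^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $a\to I$ and $b,c,d\to0$. Since this matrix has rank $r$ and $a$ is invertible, the Schur complement $d-ca^{-1}b$ vanishes, and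
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}a&0\\c&I\end{pmatrix}\begin{pmatrix}I_r&0\\0&0\end{pmatrix}\begin{pmatrix}I&a^{-1}b\\0&I\end{pmatrix}.$$
Call the outer factors $S'$ and $T'$; they tend to the identity, and $M'=(US'U^{-1})\,M\,(V^{-1}T'V)$. This proves the claim.

Given PD factors $A_i,B_j$ of $M$, we get
$$M'_{ij}=\Bigl\langle\sum_lS_{il}A_l,\ \sum_mT_{mj}B_m\Bigr\rangle ,$$
and for $M'$ near $M$ these new factors are near $A_i$ and $B_j$, hence PD. So a neighborhood of $M$ in $X_r$ lies in $\mathcal M_{r,k}$.

**Step (★) ⇒ boundary.** Under (★) every admissible $C$ meets at least $k+1\ge1$ of the hyperplanes $\{h_j=0\}$. So there is no $C$ as in (b), and (a) fails. $\blacksquare$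

For $r\le2$ this settles the conjecture: by Proposition 1, $M\notin\partial\mathcal M_{r,k}$, hence (★) is false by Theorem B, and both sides of the equivalence are false.

## 4. Ellipses between polygons

The next case is $k=2$. Then $r\le\binom32=3$, so only $r=3$ remains. Here $r=\dim\mathcal S^k$, and in this situation a representation has no freedom: it is a hyperplane section of the cone. We prove this for all $k$ because Section 8 needs it.

**Lemma 2.** Let $k\ge2$, $r=\binom{k+1}2$, let $M$ satisfy (ii)–(iv), and let $(L,\pi)$ be any size-$k$ representation with $P\subseteq C\subseteq Q$. Then $L=\{X:\langle Z,X\rangle=1\}$ with $Z\succ0$, the map $\pi|_L$ is an affine isomorphism onto $\mathbb R^{r-1}$, and there are $A'_i\in L\cap\mathcal S_+$ and $B'_j\in\mathcal S_+$ with $\pi(A'_i)=v_i$, $h_j\circ\pi=\langle B'_j,\cdot\rangle$ on $L$, and $M_{ij}=\langle A'_i,B'_j\rangle$. Moreover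

- $v_i$ lies in the rank $s$ locus iff $\operatorname{rank}A'_i=s$;
- $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus iff $\operatorname{rank}B'_j=1$.

*Proof.* **Step 1: $L$ is a hyperplane missing $0$.** If $0\in L$, then $L\cap\mathcal S_+$ is a cone, so $C$ is a bounded cone, and $C=\{0\}$. But $C\supseteq P$ has dimension $r-1\ge1$. So $0\notin L$, hence $\dim L\le\dim\mathcal S-1=r-1$. Since $C$ has dimension $r-1$, we must have $\dim L=r-1$, and $\pi|_L$ is an affine isomorphism onto $\mathbb R^{r-1}$. A hyperplane that misses $0$ has the form $\{\langle Z,X\rangle=1\}$.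

**Step 2: $Z$ is positive definite.** The set $\tilde C=L\cap\mathcal S_+$ is nonempty, and bounded because $\pi|_L$ is an isomorphism and $C$ is bounded. If $x^TZx=0$ for some $x\ne0$, then $X+txx^T\in\tilde C$ for every $X\in\tilde C$ and $t\ge0$, which contradicts boundedness. So $x^TZx$ never vanishes on the unit sphere, which is connected ($k\ge2$), and $Z$ is definite. It is not negative definite, because then $\langle Z,X\rangle\le0$ on $\mathcal S_+$ and $\tilde C$ would be empty. So $Z\succ0$. Consequently every nonzero psd $X$ has $\langle Z,X\rangle>0$ and is a positive multiple of an element of $\tilde C$.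

**Step 3: the factors.** Let $A'_i$ be the unique point of $L$ over $v_i$. Since $v_i\in C$, it lies in $\tilde C$. The affine function $h_j\circ\pi|_L$ on the hyperplane $L\not\ni0$ extends uniquely to a linear functional $\langle B'_j,\cdot\rangle$ on $\mathcal S$. It is nonnegative on $\tilde C$ because $C\subseteq Q$, hence on $\mathcal S_+$, so $B'_j\succeq0$ by (F2). And $\langle A'_i,B'_j\rangle=h_j(v_i)=M_{ij}$.

**Step 4: the loci.** The first assertion is the uniqueness of preimages in $L$. For the second, $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus iff there is $X\in\tilde C$ of rank $k-1$ with $\langle B'_j,X\rangle=0$, that is, with range inside $\ker B'_j$. Such an $X$ exists iff $\dim\ker B_j'\ge k-1$ (take a psd matrix of rank $k-1$ with range in the kernel and rescale it into $L$, using $Z\succ0$). As $M$ is positive, $B'_j\ne0$, so this means $\operatorname{rank}B'_j=1$. $\square$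

For $k=2$, $r=3$ the lemma says that $C$ is an affine image of $\{Y\succeq0:\langle Z,Y\rangle=1\}$. The congruence $Y\mapsto Z^{1/2}YZ^{1/2}$ turns this into the psd matrices of trace one, which is the disk $\{\rho(x):|x|\le1\}$. So $C$ is a filled ellipse, its rank one locus is the bounding ellipse, and (★) says: every ellipse between $P$ and $Q$ passes through at least three of the $v_i$ and touches at least three of the lines $\{h_j=0\}$.

*Example.* Consider $M^\circ$, with $P\subseteq Q=2P$ the two equilateral triangles. By the classical Löwner–John theorem there is a unique ellipse of least area containing $P$ and a unique one of largest area inside $Q$. By uniqueness both are invariant under rotation by $120^\circ$ about the origin, so they are circles about the origin, namely the circumcircle of $P$ and the incircle of $Q$. Both are the unit circle. An ellipse between $P$ and $Q$ has area at least $\pi$ and at most $\pi$, so it is the unit disk. It touches all three lines. By Theorem B(b), $M^\circ\in\partial\mathcal M_{3,2}$, and (★) holds.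

**Proposition 3.** Let $(r,k)=(3,2)$ and let $M$ satisfy (i)–(iv). Then $M\in\partial\mathcal M_{3,2}$ if and only if (★) holds.

*Proof.* By Theorem B it remains to show that if (★) fails, then $M\notin\partial\mathcal M_{3,2}$. Suppose (★) fails for some $(L,\pi)$, and take $A_i,B_j$ from Lemma 2 (without primes). They are nonzero because $M>0$, so each has rank one or is PD. Call those of rank one *active*. By Lemma 2, at most two $A_i$ are active or at most two $B_j$ are active.

**Step 1: set up the perturbation.** We look for $G_t=I+tX$, with $X$ a linear map on $\mathcal S^2$, that makes all factors PD for small $t>0$. For active indices write $A_i=a_ia_i^T$, $B_j=b_jb_j^T$. Let $J$ be rotation by $90^\circ$ and $U_i=(Ja_i)(Ja_i)^T$, $W_j=(Jb_j)(Jb_j)^T$. For $2\times2$ matrices,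
$$\det(A+H)=\det A+\langle\operatorname{adj}A,H\rangle+\det H,\qquad \operatorname{adj}(aa^T)=(Ja)(Ja)^T .$$
So to first order in $t$, $\det(G_tA_i)$ is $t\langle U_i,XA_i\rangle$, and since $(G_t^*)^{-1}=I-tX^*+O(t^2)$, $\det((G_t^*)^{-1}B_j)$ is $-t\langle W_j,X^*B_j\rangle=-t\langle B_j,XW_j\rangle$.

**Step 2: the required $X$ exists.** *Claim: there is $X$ with $\langle U_i,XA_i\rangle>0$ and $-\langle B_j,XW_j\rangle>0$ for all active $i,j$.* These are finitely many strict linear inequalities in $X$. Gordan's theorem says that either linear functionals $\ell_1,\dots,\ell_n$ are simultaneously positive at some point, or some combination of them with nonnegative coefficients, not all zero, is the zero functional. So if the claim fails, there are $\gamma_i,\delta_j\ge0$, not all zero, with $\sum\gamma_i\langle U_i,XA_i\rangle=\sum\delta_j\langle B_j,XW_j\rangle$ for all $X$. Inserting the maps $X(T)=\langle Y',T\rangle Y$, we get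
$$\sum_i\gamma_i\langle U_i,Y\rangle\langle A_i,Y'\rangle=\sum_j\delta_j\langle B_j,Y\rangle\langle W_j,Y'\rangle\qquad\text{for all }Y,Y'\in\mathcal S^2.\tag{5}$$
For active $i,j$ we have $(a_i\cdot b_j)^2=M_{ij}>0$ by (ii).

*At most two $A_i$ are active.* If one or two are active, call the vectors $a_1,a_2$ (with $a_2=a_1$ if there is only one) and put $Y=a_1a_1^T$, $Y'=(Ja_2)(Ja_2)^T$. On the left, $\langle U_1,Y\rangle=(Ja_1\cdot a_1)^2=0$ and $\langle A_2,Y'\rangle=(a_2\cdot Ja_2)^2=0$, so the left side is $0$. On the right, $\langle B_j,Y\rangle=(b_j\cdot a_1)^2$ and $\langle W_j,Y'\rangle=(Jb_j\cdot Ja_2)^2=(b_j\cdot a_2)^2$, so the right side is $\sum_j\delta_j(b_j\cdot a_1)^2(b_j\cdot a_2)^2$. Hence all $\delta_j=0$. If no $A_i$ is active, $Y=Y'=I$ in (5) gives $0=\sum_j\delta_j|b_j|^4$, and again all $\delta_j=0$. Now $Y=Y'=I$ gives $\sum_i\gamma_i|a_i|^4=0$, so all $\gamma_i=0$, a contradiction.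

*At most two $B_j$ are active.* If one or two are active, name them $b_1,b_2$ in the same way and put $Y=(Jb_1)(Jb_1)^T$, $Y'=b_2b_2^T$. On the right, $\langle B_1,Y\rangle=0$ and $\langle W_2,Y'\rangle=0$, so the right side is $0$. The left side is $\sum_i\gamma_i(a_i\cdot b_1)^2(a_i\cdot b_2)^2$. So all $\gamma_i=0$. If no $B_j$ is active, $Y=Y'=I$ gives the same. Then $Y=Y'=I$ gives all $\delta_j=0$, a contradiction. The claim is proved.

**Step 3: conclude.** With $X$ from the claim and $t>0$ small, each active $G_tA_i$ has determinant $t\langle U_i,XA_i\rangle+O(t^2)>0$ and positive trace, so it is PD. Each active $(G_t^*)^{-1}B_j$ has determinant $-t\langle B_j,XW_j\rangle+O(t^2)>0$ and positive trace, so it is PD. Inactive factors stay PD. By (F5) these are factors of $M$, and Theorem B, (c)⇒(a), gives $M\notin\partial\mathcal M_{3,2}$. $\square$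

What changes for $k\ge3$? The proof used that a nonzero singular psd $2\times2$ matrix has rank one. The factors that obstruct the perturbation are the singular ones, and for $k=2$ these are exactly the ones that (★) counts. For $k\ge3$ a singular factor may have any rank from $1$ to $k-1$, while (★) only sees vertices of rank one and facets that touch at rank $k-1$. Nothing in the argument excludes that the whole obstruction is carried by factors of intermediate rank. We now build matrices for which this happens.

## 5. Padding the disk, and circles with many arcs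

The size $3$ representation of the unit disk by $\rho(x)\oplus1$ has an empty rank one locus. So any matrix on $\partial\mathcal M_{3,3}$ that admits this disk as an intermediate shadow refutes the conjecture. The first thing to try is to pad a boundary matrix of size two: take the triangles $P\subseteq Q=2P$ of $M^\circ$, between which the disk is the only ellipse. To satisfy $p,q\ge4$, repeat a vertex, $v_4=v_1$, and replace $h_3$ by two copies of $\frac12h_3$, so that (4) still holds. This gives a positive $4\times4$ matrix of rank $3$ with row sums $1$. The disk in size $3$ lies between $P$ and $Q$. But the matrix is not on $\partial\mathcal M_{3,3}$: the triangle $\frac32P$ is a shadow of size $3$ (third example in Section 2), it lies between $P$ and $2P$ and touches no side of $2P$, so Theorem B(b) applies. In size $3$ there is more room than in size $2$, and the disk is no longer locked.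

To take this room away, we use $N$ points $c_i$ and $N$ tangent lines with normals $d_j$ as in (3), with $N$ large. If all tangent lines could be pushed inward by some $\varepsilon$, a set of size $k$ would contain every $c_i$ and avoid every $d_j$. Its intersection with the unit circle would then break into at least $N$ pieces. But a set described by $k\times k$ matrices has a number of pieces bounded in terms of $k$ alone.

**Lemma 4.** If $N>\beta_k$ and $\varepsilon>0$, then $D^{(\varepsilon)}=(1-c_i\cdot d_j-\varepsilon)_{ij}$ has no psd factorization of size $k$.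

*Proof.* Suppose $D^{(\varepsilon)}_{ij}=\langle A_i,B_j\rangle$ with $A_i,B_j\in\mathcal S_+$.

**Step 1: a set that separates the $c_i$ from the $d_j$.** Let
$$C'=\{x\in\mathbb R^2:\ \exists\,Y\in\mathcal S_+\text{ with }\langle Y,B_j\rangle=1-\varepsilon-d_j\cdot x\ \text{ for all }j\}.$$
Taking $Y=A_i$ we see that $c_i\in C'$. Every $x\in C'$ satisfies $d_j\cdot x\le1-\varepsilon$ because $\langle Y,B_j\rangle\ge0$, and $d_j\cdot d_j=1$, so $d_j\notin C'$.

**Step 2: $C'\cap S^1$ has at least $N$ components.** The set $S^1\setminus\{d_1,\dots,d_N\}$ consists of $N$ open arcs, each containing exactly one $c_i$. A connected subset of $C'\cap S^1$ lies in one arc, so the $N$ points $c_i$ lie in different components.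

**Step 3: $C'\cap S^1$ has at most $\beta_k$ components.** Every psd $Y$ is $TT^T$ with $T$ lower triangular (if $Y^{1/2}=\mathcal Q\mathcal R$ is a QR decomposition, then $Y=\mathcal R^T\mathcal R$). So $C'\cap S^1$ is the projection to $x$ of
$$\{(x,T):\ |x|^2=1,\ \langle TT^T,B_j\rangle=1-\varepsilon-d_j\cdot x\ \text{ for all }j\}\subset\mathbb R^{2+k(k+1)/2},$$
a real algebraic set defined by polynomials of degree at most $2$. Milnor's theorem (*On the Betti numbers of real varieties*, Proc. AMS 1964) says that a real algebraic set in $\mathbb R^m$ defined by polynomials of degree at most $d$ has total Betti number at most $d(2d-1)^{m-1}$. With $d=2$ and $m=2+k(k+1)/2$ this is $2\cdot3^{1+k(k+1)/2}=\beta_k$, and it bounds the number of connected components. The projection is continuous, so the image has at most $\beta_k$ components.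

Steps 2 and 3 contradict each other, since $N>\beta_k$. $\square$

**Lemma 5.** Let $M$ satisfy (ii)–(iv). Suppose that for index sets $I,J$ of size $N>\beta_k$ (identified with $\{1,\dots,N\}$) there are $\rho_i,\sigma_j>0$ with $M_{ij}=\rho_i\sigma_j(1-c_i\cdot d_j)$ for $i\in I$, $j\in J$. Then $M\in\partial\mathcal M_{r,k}$.

*Proof.* We perturb $M$ inside $X_r$ so that this block becomes a scaled $D^{(\varepsilon)}$. The perturbation must not raise the rank, so we build it from the column space of $M$. Let
$$w=\frac1N\sum_{j\in J}\sigma_j^{-1}M_{\cdot j} .$$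
For $i\in I$ we have $w_i=\frac1N\sum_{j\in J}\rho_i(1-c_i\cdot d_j)=\rho_i$, because $\sum_jd_j=0$. Let $\tilde\sigma_j=\sigma_j$ for $j\in J$ and $\tilde\sigma_j=0$ otherwise. All columns of $M-\varepsilon w\tilde\sigma^T$ lie in the column space of $M$, so it has rank at most $r$, and it tends to $M$ as $\varepsilon\to0^+$. Its $I\times J$ block is $\rho_i\sigma_j(1-c_i\cdot d_j-\varepsilon)$. A size-$k$ factorization of this block would give one of $D^{(\varepsilon)}$ after dividing the factors by $\rho_i$ and $\sigma_j$, which Lemma 4 excludes. So $M-\varepsilon w\tilde\sigma^T\notin\mathcal M_{r,k}$ for every $\varepsilon>0$, and $M$ is not interior. $\square$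

## 6. Factors of rank two: proof of Theorem A

Theorem A speaks about every nested pair for $M$. The next lemma carries a factorization to an arbitrary pair, without changing ranks.

**Lemma 6.** Let $V\subseteq\mathcal S$ be a subspace of dimension $r$. Let $A_1,\dots,A_p\in V\cap\mathcal S_+$ span $V$, let $B_1,\dots,B_q\in\mathcal S_+$ have restrictions $\langle B_j,\cdot\rangle|_V$ that span $V^*$, put $Z=\sum_jB_j$, and assume $\langle Z,A_i\rangle=1$ and $M_{ij}:=\langle A_i,B_j\rangle>0$. Then $M$ satisfies (ii)–(iv). For any nested pair with $M=S_{P,Q}$ there is a linear $\pi$ such that $L=\{X\in V:\langle Z,X\rangle=1\}$ and $\pi$ represent a size-$k$ shadow $C$ with $P\subseteq C\subseteq Q$. Moreover $\pi$ is injective on $L$, $\pi(A_i)=v_i$, and $h_j(\pi(X))=\langle B_j,X\rangle$ on $L$.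

*Proof.* **Step 1: the hypotheses.** In coordinates on $V$, $M$ is a product of a $p\times r$ and an $r\times q$ matrix, both of rank $r$, so it has rank $r$. Also $\sum_jM_{ij}=\langle A_i,Z\rangle=1$. So (ii)–(iv) hold.

**Step 2: identify $V$ with $\mathbb R^r$.** For $\lambda\in\mathbb R^p$,
$$\sum\lambda_iA_i=0\iff\lambda^TM=0\iff\sum\lambda_i(1,v_i)=0 .$$
The first equivalence holds because the $B_j|_V$ span $V^*$, the second because the $h_j$ span the affine functions. So the spanning families $(A_i)$ of $V$ and $((1,v_i))$ of $\mathbb R^r$ have the same linear relations, and there is a linear isomorphism $\Phi:V\to\mathbb R^r$ with $\Phi(A_i)=(1,v_i)$.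

**Step 3: read off $\pi$.** The first coordinate of $\Phi$ agrees with $\langle Z,\cdot\rangle$ on the $A_i$, hence on $V$. Let $\eta_j$ be the linear form on $\mathbb R^r$ with $\eta_j(1,x)=h_j(x)$. Then $\eta_j(\Phi(A_i))=h_j(v_i)=M_{ij}=\langle B_j,A_i\rangle$, so $\eta_j\circ\Phi=\langle B_j,\cdot\rangle$ on $V$. Let $\pi$ be the last $r-1$ coordinates of $\Phi$, extended linearly to $\mathcal S$. On $L$ we have $\Phi=(1,\pi)$. So $\pi$ is injective on $L$, $\pi(A_i)=v_i$, and $h_j\circ\pi=\langle B_j,\cdot\rangle$ on $L$. The last expression is nonnegative on $L\cap\mathcal S_+$, so $C\subseteq Q$; and $A_i\in L\cap\mathcal S_+$, so $P\subseteq C$. $\square$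

*Proof of Theorem A.* Let $N=\beta_k+1$.

**Step 1: the circle block.** Put
$$A(x)=\rho(x)\oplus1\oplus0_{k-3},\qquad A_i=A(c_i),\qquad B_j=\rho(-d_j)\oplus0\oplus I_{k-3}\qquad(1\le i,j\le N).$$
These are psd of size $k$, and $\langle A_i,B_j\rangle=\frac12(1-c_i\cdot d_j)>0$ by (2), since $c_i\ne d_j$. The summand $1$ raises the rank of $A_i$ to two and is invisible to $B_j$; the summand $I_{k-3}$ is invisible to $A_i$ and makes the kernel of $B_j$ small.

**Step 2: extra rows, to reach rank $r$.** The space $W_0=\operatorname{span}\{A(x):x\in\mathbb R^2\}$ is $3$-dimensional and spanned by the $A_i$, because $A(x)$ is affine and injective in $x$, the family $A(x)$ does not pass through $0$, and the $c_i$ affinely span $\mathbb R^2$. PD matrices span $\mathcal S$, and $r\le\dim\mathcal S$, so there are PD matrices $E_1,\dots,E_{r-3}$ such that $V:=W_0+\operatorname{span}\{E_l\}$ has dimension $r$. The row factors are $A_1,\dots,A_N,E_1,\dots,E_{r-3}$, followed by copies of $A_1$ up to $p$ in total. This is possible since $p\ge\beta_k+r-2=N+r-3$.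

**Step 3: extra columns.** Since $\langle B_j,A(x)\rangle=\frac12(1-d_j\cdot x)$, the $B_j$ span $W_0^*$ when restricted to $W_0$. Hence their restrictions to $V$ span a space of dimension at least $3$. The restrictions of PD matrices span $V^*$, so $r-3$ suitable PD matrices $F_1,\dots,F_{r-3}$ complete the restrictions of the $B_j$ to a spanning set of $V^*$. The column factors are $B_1,\dots,B_N,F_1,\dots,F_{r-3}$, followed by copies of $B_1$ up to $q$ in total.

**Step 4: $M$ is on the boundary.** All inner products of a row factor with a column factor are positive, by Step 1 and (F1). Let $Z$ be the sum of all column factors, and divide each row factor $A$ by $\langle Z,A\rangle>0$. Lemma 6 gives $M$ satisfying (ii)–(iv), and (i) is clear. In the first $N$ rows and columns, $M_{ij}=\frac1{2z_i}(1-c_i\cdot d_j)$, where $z_i=\langle Z,A_i\rangle$ is computed before scaling. So $M\in\partial\mathcal M_{r,k}$ by Lemma 5.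

**Step 5: a shadow with no vertex of rank one.** Take any nested pair for $M$ and the shadow $C$ of Lemma 6. Since $\pi$ is injective on $L$, the only matrix of $\tilde C$ over $v_i$ is the $i$-th row factor, so $v_i$ lies in the rank $s$ locus iff this factor has rank $s$. The row factors have rank $2$ (multiples of $A_i$) or $k\ge3$ (multiples of $E_l$). So no $v_i$ lies in the rank one locus, and (★) fails.

**Step 6: the facets, for $k\ge4$.** Let $X\in\tilde C$ and $h_j(\pi(X))=0$, that is, the $j$-th column factor is orthogonal to $X$. It cannot be one of the $F_l$, since $X\ne0$ and $F_l\succ0$. So it is some $B_j$ from Step 1, which has rank $1+(k-3)=k-2$ and a kernel of dimension $2$. By (F1) the range of $X$ lies in this kernel, so $\operatorname{rank}X\le2<k-1$. Hence no $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus.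

**Step 7: the explicit instance.** Let $k=r=3$ and $p=q=N\ge4375=\beta_3+1$ (indeed $\beta_3=2\cdot3^7=4374$), with no extra rows or columns: the $A_i$ span $V=W_0$ and the $B_j$ span $W_0^*$. Since $\sum_jd_j=0$, $Z=\sum_j\rho(-d_j)\oplus0=\frac N2I_2\oplus0$ and $\langle Z,A_i\rangle=\frac N2$. So
$$M_{ij}=\frac2N\cdot\frac12(1-c_i\cdot d_j)=\frac1N\Bigl(1-\cos\frac{2\pi(i-j-1/2)}N\Bigr).$$
Steps 4 and 5 apply verbatim. Here $W_0=\{Y\oplus\operatorname{tr}Y\}$ and $L=\{Y\oplus\operatorname{tr}Y:\operatorname{tr}Y=\frac2N\}$. After rescaling by $\frac N2$, which changes no rank, $L=\{Y\oplus1:\operatorname{tr}Y=1\}$. For the pair $v_i=c_i$, $h_j(x)=\frac1N(1-d_j\cdot x)$ the map of Lemma 6 becomes $\rho(x)\oplus1\mapsto x$, and $C$ is the unit disk. $\blacksquare$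

*Two remarks.* In the explicit instance only the vertex half of (★) fails for the disk: the line $\{h_j=0\}$ touches it at $d_j$, where $\rho(d_j)\oplus1$ has rank $2=k-1$. And for $r>\binom k2$ the matrices $M$ of Theorem A have psd rank exactly $k$, because psd rank $s$ implies rank at most $\binom{s+1}2$. So the failure is not caused by a psd rank smaller than $k$.

## 7. The pairs $(r,k)$ for which the equivalence holds

*Proof of Theorem C.* A matrix of psd rank at most $k$ factors through $\mathcal S^k$, so its rank is at most $\binom{k+1}2$; this is the first assertion. For $r\le2$, Proposition 1 shows that $M\notin\partial\mathcal M_{r,k}$, and then (★) fails by Theorem B, as noted at the end of Section 3. For $k=2$ the only remaining value is $r=3$, which is Proposition 3. For $k\ge3$ and $3\le r\le\binom{k+1}2$ use Theorem A. $\blacksquare$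

## 8. Factorizations that are unique up to automorphisms of the cone

In Theorem A one particular representation violates the count in (★). Could it be that some other shadow always satisfies it? For $r=\dim\mathcal S$ we now construct boundary matrices for which every representation violates it completely. Throughout $k\ge3$ and $r=\binom{k+1}2$.

The plan is this. When $r=\dim\mathcal S$, any two size-$k$ factorizations of $M$ differ by some $G\in GL(\mathcal S)$ as in (F5). If the factors are chosen so that only automorphisms of the cone $\mathcal S_+$ keep all of them psd, then all factorizations have the same ranks. We choose all factors of rank $k-1$. To see what is needed, linearize at $G=I+X$: if $UA=0$ with $U,A\succeq0$, then $GA\succeq0$ forces $\langle U,XA\rangle\ge0$, and if $WB=0$, then $(G^*)^{-1}B\succeq0$ forces, to first order, $\langle B,XW\rangle\le0$. In Section 4 we showed that no positive combination of such inequalities cancels, cf. (5). Now we want the opposite: a cancellation that forces all these inequalities to be equalities.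

**Definition (automorphisms).** Let $\mathbb A=\{G\in GL(\mathcal S):G\mathcal S_+=\mathcal S_+\}$ and $\mathfrak a=\{Y\mapsto RY+YR^T:\ R\in\mathbb R^{k\times k}\}\subset\operatorname{End}(\mathcal S)$.

*Example.* For invertible $T$ the congruence $Y\mapsto TYT^T$ lies in $\mathbb A$. Left multiplication by $R$ and right multiplication by $R^T$ commute, so the exponential of $Y\mapsto RY+YR^T$ is the congruence $Y\mapsto e^RYe^{R^T}$. Hence $\exp(\mathfrak a)\subset\mathbb A$.

We need two properties of the group $\mathbb A$. First, $G\in\mathbb A$ implies $G^*\in\mathbb A$: for $A,B\succeq0$, $\langle G^*B,A\rangle=\langle B,GA\rangle\ge0$, so $G^*\mathcal S_+\subseteq\mathcal S_+$ by (F2), and the same holds for $G^{-1}$. Second, elements of $\mathbb A$ preserve the rank of psd matrices. Indeed, the smallest face of $\mathcal S_+$ containing a matrix $A\succeq 0$ of rank $s$ is $\{Y\succeq0:\operatorname{range}Y\subseteq\operatorname{range}A\}$: this set is a face by (F3), and if $Y$ belongs to it, then $A-tY\succeq0$ for small $t>0$, so $Y$ lies in every face containing $A=tY+(A-tY)$. It has dimension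 $\binom{s+1}2$, which determines $s$, and a linear automorphism of the cone maps smallest faces to smallest faces.

**Lemma 7.** If $X\in\operatorname{End}(\mathcal S)$ and $\langle uu^T,X(aa^T)\rangle=0$ whenever $u\perp a$, then $X\in\mathfrak a$.

*Proof.* The polynomial $f(x,y)=y^TX(xx^T)y$ on $\mathbb R^k\times\mathbb R^k$ is quadratic in $x$ and quadratic in $y$, and it vanishes when $x\cdot y=0$.

**Step 1: $x\cdot y$ divides $f$.** (This follows from Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm 4.5.1: $x\cdot y$ is irreducible and changes sign, so it generates the ideal of its real zero set. Here is a direct argument.) Divide with remainder with respect to $y_1$: since $x\cdot y=x_1y_1+(x_2y_2+\dots+x_ky_k)$ and $f$ has degree at most $2$ in $y_1$, there are polynomials $h$ and $\tau$, with $\tau$ free of $y_1$, such that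
$$x_1^2f=(x\cdot y)h+\tau .$$
Given $x$ with $x_1\ne0$ and $y_2,\dots,y_k$, choose $y_1$ with $x\cdot y=0$. Then $f=0$, so $\tau=0$ there. So $\tau$ vanishes on a dense set, $\tau=0$, and $x\cdot y$ divides $x_1^2f$. Now $x\cdot y$ has degree one in $y_1$, with coefficients $x_1$ and $x_2y_2+\dots+x_ky_k$ that have no common factor, so it is irreducible and hence prime. It does not divide $x_1$. So it divides $f$.

**Step 2: read off $R$.** Comparing degrees in $x$ and in $y$, $f=(x\cdot y)g$ with $g$ bilinear, say $g=2y^TRx$. Then
$$y^TX(xx^T)y=2(y^TRx)(x^Ty)=y^T\bigl(Rxx^T+xx^TR^T\bigr)y\qquad\text{for all }x,y .$$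
Symmetric matrices with the same quadratic form are equal, so $X(xx^T)=Rxx^T+xx^TR^T$. The matrices $xx^T$ span $\mathcal S$, so $X(Y)=RY+YR^T$ for all $Y$. $\square$

**Lemma 8.** There are finitely many pairs $(U_i,A_i)$, $(W_j,B_j)$ of psd matrices with $U_iA_i=0$, $W_jB_j=0$, $\operatorname{rank}A_i=\operatorname{rank}B_j=k-1$, and numbers $\gamma_i,\delta_j>0$ with
$$\sum_i\gamma_i\langle U_i,XA_i\rangle=\sum_j\delta_j\langle B_j,XW_j\rangle\qquad\text{for all }X\in\operatorname{End}(\mathcal S),\tag{6}$$
such that $\langle U_i,XA_i\rangle=0$ for all $i$ implies $X\in\mathfrak a$.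

*Proof.* We pair a tensor $S\otimes T\in\mathcal S\otimes\mathcal S$ with $X$ as $\langle S,XT\rangle$; this identifies $\mathcal S\otimes\mathcal S$ with the dual of $\operatorname{End}(\mathcal S)$. So (6) asks for one tensor that has two expressions. We find it by averaging.

**Step 1: two compact sets with the same mean.** Let $g$ be Haar-distributed on $O(k)$, let $e_1,\dots,e_k$ be the standard basis, and let
$$\Theta=\mathbb E\bigl[(ge_1)(ge_1)^T\otimes(ge_2)(ge_2)^T\bigr].$$
Permutation matrices belong to $O(k)$, so $e_1,e_2$ may be replaced by any two distinct basis vectors, in either order, without changing $\Theta$. Let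
$$K_A=\Bigl\{\tfrac1{k-1+t}\,uu^T\otimes(I-uu^T+t\,aa^T):\ t\in\{0,1\},\ u,a\text{ unit},\ u\perp a\Bigr\},$$
$$K_B=\Bigl\{\tfrac1{k-1}(I-ww^T)\otimes ww^T:\ w\text{ unit}\Bigr\}.$$
On $K_A$ take the law of the element with $u=ge_1$, $a=ge_2$, and $t$ uniform on $\{0,1\}$, independent of $g$. Since $I-uu^T=\sum_{l\ge2}(ge_l)(ge_l)^T$, we have $\mathbb E[uu^T\otimes(I-uu^T)]=(k-1)\Theta$ and $\mathbb E[uu^T\otimes aa^T]=\Theta$. So the mean is $\Theta$ for $t=0$ and for $t=1$. On $K_B$ take $w=ge_1$; then $I-ww^T=\sum_{l\ge2}(ge_l)(ge_l)^T$ gives mean $\Theta$ as well. Both laws have full support, because they are images of full-support measures under continuous surjections. Since $K_A,K_B$ are compact, their convex hulls are closed, and $\Theta$ lies in both.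

**Step 2: $\Theta$ lies in the relative interior of $\operatorname{conv}K_A$.** Otherwise there is a supporting linear functional $f$, not constant on $K_A$, with $f\le f(\Theta)$ on $K_A$. The average of $f$ over $K_A$ is $f(\Theta)$, so $f=f(\Theta)$ almost everywhere, and by continuity and full support everywhere on $K_A$. This is a contradiction.

**Step 3: a finite certificate with enough terms.** Choose a finite subset of $K_A$ that spans $\operatorname{span}K_A$, and let $\bar\kappa$ be its average. By Step 2, $\Theta+\delta(\Theta-\bar\kappa)\in\operatorname{conv}K_A$ for some small $\delta>0$. So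
$$\Theta=\frac1{1+\delta}\bigl(\Theta+\delta(\Theta-\bar\kappa)\bigr)+\frac\delta{1+\delta}\,\bar\kappa$$
is a finite convex combination of points of $K_A$, with positive coefficients, that includes the spanning subset. Also $\Theta$ is a finite convex combination of points of $K_B$ with positive coefficients. Equating the two gives (6), with $U_i=uu^T$, $A_i=\frac1{k-1+t}(I-uu^T+t\,aa^T)$, $W_j=ww^T$, $B_j=\frac1{k-1}(I-ww^T)$. Here $A_i$ has range $u^\perp$ and $B_j$ has range $w^\perp$, so both have rank $k-1$, $U_iA_i=0$ and $W_jB_j=0$.

**Step 4: the kernel.** If $\langle U_i,XA_i\rangle=0$ for all $i$, then $X$ annihilates $\operatorname{span}K_A$. For $u\perp a$ unit vectors, $t=0$ gives $\langle uu^T,X(I-uu^T)\rangle=0$, and $t=1$ gives $\langle uu^T,X(I-uu^T+aa^T)\rangle=0$. Subtracting, $\langle uu^T,X(aa^T)\rangle=0$, and Lemma 7 gives $X\in\mathfrak a$. $\square$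

**Lemma 9.** There is a finite set $F$ of psd matrices of rank $k-1$, spanning $\mathcal S$, such that if $G\in GL(\mathcal S)$, $GA\succeq0$ and $(G^*)^{-1}A\succeq0$ for all $A\in F$, then $G\in\mathbb A$.

*Proof.* Psd matrices of rank $k-1$ span $\mathcal S$: the difference of $I-uu^T+aa^T$ and $I-uu^T$ with $u\perp a$ is $aa^T$. Let $F_1\subset F_2\subset\cdots$ be finite sets of psd matrices of rank $k-1$ whose union is dense among them, with $F_1$ spanning $\mathcal S$ and containing all $A_i,B_j$ of Lemma 8. Suppose that no $F_n$ works. Then there are $G_n\in GL(\mathcal S)\setminus\mathbb A$ with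
$$G_nA\succeq0,\qquad(G_n^*)^{-1}A\succeq0\qquad\text{for all }A\in F_n.\tag{7}$$
These properties, including $G_n\notin\mathbb A$, are preserved when $G_n$ is replaced by $HG_n$ with $H\in\mathbb A$, since $((HG_n)^*)^{-1}=(H^*)^{-1}(G_n^*)^{-1}$ and $(H^*)^{-1}\in\mathbb A$.

**Step 1 (compactness): we may assume $G_n\to I$.** Let $Y_0=\sum_{A\in F_1}A$. The psd matrices $G_nA$, $A\in F_1$, span $\mathcal S$, so their sum $G_nY_0$ is PD by (F4). Composing with the congruence by $(G_nY_0)^{-1/2}$, we may assume $G_nY_0=I$. Then $0\preceq G_nA\preceq I$ for $A\in F_1$, and since $F_1$ spans $\mathcal S$, the sequence $(G_n)$ is bounded. For $B\in F_1$ the psd matrix $(G_n^*)^{-1}B$ has trace $\langle B,G_n^{-1}I\rangle=\langle B,Y_0\rangle$, so $((G_n^*)^{-1})$ is bounded too. After passing to a subsequence, $G_n\to G$ and the inverses converge to $G^{-1}$, so $G\in GL(\mathcal S)$. Each $A\in\bigcup F_m$ lies in $F_n$ for all large $n$, so $GA\succeq0$ and $(G^*)^{-1}A\succeq0$. By density this holds for all psd $A$ of rank $k-1$, by taking limits for all psd $A$ of rank at most $k-1$, and by taking sums for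 all $A\in\mathcal S_+$. So $G\mathcal S_+\subseteq\mathcal S_+$. From $(G^*)^{-1}\mathcal S_+\subseteq\mathcal S_+$ and (F2), $\langle G^{-1}Y,B\rangle=\langle Y,(G^*)^{-1}B\rangle\ge0$ for $Y,B\succeq0$, so $G^{-1}\mathcal S_+\subseteq\mathcal S_+$. Hence $G\in\mathbb A$. Replace $G_n$ by $G^{-1}G_n$. (A subsequence of sets $F_n$ is again increasing with dense union, so (7) keeps its meaning.)

**Step 2 (slice): remove the directions in $\mathfrak a$.** Let $\operatorname{End}(\mathcal S)=\mathfrak a\oplus\mathfrak c$. The map $(Y,X)\mapsto\exp(Y)(I+X)$ from $\mathfrak a\times\mathfrak c$ to $GL(\mathcal S)$, defined near $0$, has derivative $(Y,X)\mapsto Y+X$ at $0$, which is an isomorphism. By the inverse function theorem, for large $n$ we have $G_n=\exp(Y_n)(I+X_n)$ with $Y_n\in\mathfrak a$, $X_n\in\mathfrak c$, both tending to $0$. Multiplying by $\exp(-Y_n)\in\mathbb A$, we may assume $G_n=I+X_n$. Since $G_n\notin\mathbb A$, $X_n\ne0$.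

**Step 3 (contradiction): first order against second order.** Let $x_i=\langle U_i,X_nA_i\rangle$ and $y_j=\langle B_j,X_nW_j\rangle$. Since $\langle U_i,A_i\rangle=0$ and $A_i\in F_1$, (7) gives $x_i=\langle U_i,G_nA_i\rangle\ge0$. Since $\langle B_j,W_j\rangle=0$ and $B_j\in F_1$,
$$0\le\langle(G_n^*)^{-1}B_j,W_j\rangle=\langle B_j,G_n^{-1}W_j\rangle=-y_j+O(\|X_n\|^2),$$
so $y_j\le O(\|X_n\|^2)$. By (6), $\sum\gamma_ix_i=\sum\delta_jy_j\le O(\|X_n\|^2)$. As $\gamma_i>0$ and $x_i\ge0$, we get $0\le x_i\le O(\|X_n\|^2)$ for every $i$. By Lemma 8 the linear map $X\mapsto(\langle U_i,XA_i\rangle)_i$ is injective on $\mathfrak c$, so $\|X_n\|\le O(\max_i|x_i|)\le O(\|X_n\|^2)$. This is impossible for $X_n\to0$, $X_n\ne0$. $\square$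

*Proof of Theorem D.*

**Step 1: the matrix.** Let $p,q\ge|F|$. Use all elements of $F$, with repetitions, as row factors $A_1,\dots,A_p$ and as column factors $B_1,\dots,B_q$. All entries $\langle A_i,B_j\rangle$ are positive: if $\langle A,B\rangle=0$, then $AB=0$, and $2(k-1)=\operatorname{rank}A+\operatorname{rank}B\le k$, which is false for $k\ge3$. Rescale the rows by positive numbers so that $\langle\sum_jB_j,A_i\rangle=1$. By Lemma 6 with $V=\mathcal S$, the matrix $M=(\langle A_i,B_j\rangle)$ satisfies (ii)–(iv) with $r=\binom{k+1}2$. Since $F$ spans $\mathcal S$, $|F|\ge\binom{k+1}2\ge k+1$, so (i) holds.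

**Step 2: every size-$k$ psd factorization of $M$ has all factors of rank $k-1$.** Let $M_{ij}=\langle A'_i,B'_j\rangle$ with $A'_i,B'_j\in\mathcal S_+$. Since $M$ has rank $\dim\mathcal S$, the $A'_i$ span $\mathcal S$, and so do the $B'_j$. Therefore
$$\sum\lambda_iA_i=0\iff\lambda^TM=0\iff\sum\lambda_iA'_i=0,$$
and there is $G\in GL(\mathcal S)$ with $GA_i=A'_i$ for all $i$. Then $\langle A_i,G^*B'_j\rangle=\langle A'_i,B'_j\rangle=\langle A_i,B_j\rangle$ for all $i$, so $G^*B'_j=B_j$, that is, $(G^*)^{-1}B_j=B'_j$. Up to positive scaling, which is harmless, the $A_i$ run through $F$, and so do the $B_j$. So $G$ satisfies the hypotheses of Lemma 9, and $G\in\mathbb A$. Then $(G^*)^{-1}\in\mathbb A$ too, and both preserve ranks: $\operatorname{rank}A'_i=\operatorname{rank}B'_j=k-1$.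

**Step 3: the loci.** Let $(L,\pi)$ be any size-$k$ representation with $P\subseteq C\subseteq Q$, and let $A'_i,B'_j$ be the factors of Lemma 2. By Step 2 they all have rank $k-1\ge2$, in particular not rank one. By Lemma 2 no $v_i$ lies in the rank one locus, and no $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus.

**Step 4: $M$ is on the boundary.** Otherwise Theorem B(c) gives a size-$k$ factorization of $M$ with PD factors, which have rank $k$. This contradicts Step 2. $\blacksquare$
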